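\title{Polynomial growth of Betti numbers of clique complexes without induced octahedra}

\begin{abstract}
For a graph $H$, let $b_H(n)$ be the largest total reduced Betti number of the clique complex of a graph on at most $n$ vertices with no induced copy of $H$. We prove that $b_H(n)$ is bounded by a polynomial in $n$, with an exponent that does not depend on the coefficient field, whenever $H$ is complete multipartite with all parts of size at most $2$. This answers a question of Adiprasito, Nevo and Tancer. For every other graph $H$ with at least one vertex, $b_H(n)\ge 2^{\lfloor n/6\rfloor}$. We also give lower bounds for the exponent and show that $b_{C_4}(n)=O_\eta(n^{7+\eta})$ for every $\eta>0$.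
\end{abstract}

\section{Introduction}

All graphs are finite and simple, and the null graph, which has no vertices, is allowed. The \emph{clique complex} $\operatorname{Cl}(G)$ of a graph $G$ is the simplicial complex whose faces are the cliques of $G$, that is, the sets of pairwise adjacent vertices. Fix a field $\mathbb K$ and let
\[
b(G)=\sum_{i\ge -1}\dim_{\mathbb K}\widetilde H_i(\operatorname{Cl}(G);\mathbb K)
\]
be the total reduced Betti number. The term $i=-1$ contributes only for the null graph, whose complex consists of the empty face alone and has $b=1$. A nonempty complete graph gives a simplex and has $b=0$; a graph with $t\ge1$ vertices and no edges has $b=t-1$; a cycle of length at least $4$ is its own clique complex and has $b=1$.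

A graph is \emph{$H$-free} if it has no induced subgraph isomorphic to $H$. We study
\[
b_H(n)=b_H(n,\mathbb K)=\max\{\,b(G): G \text{ is $H$-free and } |V(G)|\le n\,\},
\]
which measures how much homology survives when one local pattern is forbidden. For $k,l\ge0$ let $H_{k,l}=K_{2,\dots,2,1,\dots,1}$ be the complete multipartite graph with $k$ parts of size $2$ and $l$ parts of size $1$, and put $O_k=H_{k,0}$. Thus $H_{0,l}=K_l$, the graph $O_1$ is a pair of nonadjacent vertices, $O_2$ is the $4$-cycle $C_4$, and $O_3$ is the graph of the octahedron. We call all the graphs $O_k$ \emph{octahedra}.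

Two observations indicate for which $H$ one should expect slow growth. The first concerns the join $G*G'$, obtained from the disjoint union of $G$ and $G'$ by adding all edges between them. It satisfies $b(G*G')=b(G)\,b(G')$. If some fixed graph $F$ has $b(F)\ge2$ and all iterated joins $F*\dots*F$ are $H$-free, then $b_H(n)$ grows exponentially. For $H=H_{k,l}$ this construction is blocked: a factor that is a nonempty clique makes the product zero, and a join of $k+l$ graphs that are not cliques contains $O_{k+l}$, and hence $H_{k,l}$. Only boundedly many factors are useful, and one guesses that $b_H(n)$ is polynomial. The second observation is that $b(G)$ is at most the number of cliques of $G$. For $H=K_l$ all cliques have at most $l-1$ vertices, so $b_{K_l}(n)\le (n+1)^{l-1}$ and the guess is confirmed. For $H=C_4$ the count gives nothing, since the complete graph $K_n$ is $C_4$-free and has $2^n$ cliques. Large cliques carry no homology by themselves, and the task is to show that they cannot create much homology by overlapping.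

The following bounds are known; see \cite{ANT}. If $H=K_{i_1,1,\dots,1}$ has $m$ parts and $i_1\le2$, then $b_H(n)=\Theta(n^{m-1})$; this covers $H_{k,l}$ with $k\le1$. For the $4$-cycle there are constants $c,C>0$ such that, for all sufficiently large $n$,
\begin{equation}\label{eq:known}
c\,n^{3/2}<b_{C_4}(n)<n^{C\sqrt{\log n}}.
\end{equation}
Adiprasito, Nevo and Tancer \cite{ANT} posed the question that this paper answers: \emph{for $k\ge2$, $l\ge0$ and $H=H_{k,l}$, is there a number $f(k,l)$ such that $b_H(n)<n^{f(k,l)}$ for all large enough $n$?} The answer is yes.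

\begin{theorem}\label{thm:main}
Let $k,l\ge0$ with $k+l\ge1$, and let $H=H_{k,l}$. There are numbers $f$ and $N$, depending only on $k$ and $l$, such that $b_H(n,\mathbb K)<n^f$ for all $n\ge N$ and all fields $\mathbb K$.
\end{theorem}

For all other $H$ the join construction does work, so there is no intermediate growth rate.

\begin{theorem}\label{thm:dichotomy}
Let $H$ be a graph with at least one vertex. If $H$ is complete multipartite with all parts of size at most $2$, then $b_H(n)$ is polynomially bounded. Otherwise $b_H(n)\ge 2^{\lfloor n/6\rfloor}$ for all $n$.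
\end{theorem}

The exponent in Theorem~\ref{thm:main} must grow at least linearly in $k$ and in $l$.

\begin{proposition}\label{prop:lower}
Let $k\ge2$, $l\ge0$ and $H=H_{k,l}$. Then $b_H(n)\ge c\,n^{\max\{k+l-1,\;3(k-1)/2\}}$ for some $c>0$ and all large $n$.
\end{proposition}

For the $4$-cycle a separate and shorter argument gives an explicit exponent.

\begin{theorem}\label{thm:c4}
For every $\eta>0$ we have $b_{C_4}(n)=O_\eta(n^{7+\eta})$.
\end{theorem}

\subsection*{The shape of the proof}
The basic inequality is $b(G)\le b(G-v)+b(G[N(v)])$, where $G[N(v)]$, the subgraph induced on the neighbors of $v$, is called the \emph{link} of $v$. Deleting vertices one after another, and then doing the same inside each link that was paid for, produces a tree of induced subgraphs in which every node has at most $n+1$ children. A tree of depth $d$ costs a factor $(n+1)^d$. If each passage to a link gains only a constant factor, as in a recursion $\beta(n)\le n\,\beta(n/2)$, the depth is logarithmic and the bound is $n^{O(\log n)}$. A polynomial bound needs bounded depth, so we need quantities of polynomial size that drop by a factor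 $n^{\varepsilon}$ at each passage to a link. Numbers of induced octahedra are such quantities. A large independent set always contains a vertex in whose link the number of octahedra drops (Lemma~\ref{lem:independent}); a large clique does the same for the octahedra that are not yet ``capped'' by a vertex of an auxiliary set $U$ (Lemmas~\ref{lem:caps} and~\ref{lem:descent}). The leaves of the tree either have at most $n^{2/3}$ vertices or have all their octahedra capped, and the latter split, along $U$, into small graphs and graphs from a simpler class (Lemma~\ref{lem:split}). The result is a recursion $\beta(n)\le n^c\beta(n^{2/3})$, whose solutions are polynomial.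

Section~\ref{sec:tools} collects the tools, and Section~\ref{sec:joins} proves the lower bounds. Section~\ref{sec:example} carries out the capping argument by hand for one large clique in a $C_4$-free graph. Sections~\ref{sec:caps}--\ref{sec:induction} prove Theorem~\ref{thm:main}, and Section~\ref{sec:c4} proves Theorem~\ref{thm:c4}.

\section{Tools}\label{sec:tools}

\subsection*{Graphs and octahedra}
We write $u\sim v$ for adjacency, $N(v)$ for the set of neighbors of $v$, $G[W]$ for the subgraph induced on $W\subseteq V(G)$, $G-W$ for $G[V(G)\setminus W]$, and $\alpha(G)$ for the largest size of an independent set. When $G$ is understood, $b(W)$ means $b(G[W])$. If $G'$ is an induced subgraph of $G$ and $v\in V(G')$, then $G'[N(v)]$ is the link of $v$ in $G'$. The empty set is a clique. For $P\subseteq V(G)$ let $N_G(P)$ be the set of vertices outside $P$ adjacent to all vertices of $P$; in particular $N_G(\emptyset)=V(G)$.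

\emph{An $O_i$ in $G$} is a set $P\subseteq V(G)$ with $G[P]\cong O_i$. It consists of $i$ nonadjacent pairs, with all edges between different pairs. The graph $O_0$ is the null graph, so every graph contains exactly one $O_0$, the empty set. An $O_r$ contains an $O_i$ for every $i\le r$, so an $O_K$-free graph is $O_r$-free for all $r\ge K$. A graph is $O_1$-free exactly when it is a clique. A graph on at most $n\geq 1$ vertices contains at most $n^{2i}$ sets that are $O_i$'s. The following consequence of the definition is used throughout.

\begin{lemma}[Extension]\label{lem:ext}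
If $P$ is an $O_i$ in $G$ and $a\ne b$ are nonadjacent vertices of $N_G(P)$, then $P\cup\{a,b\}$ is an $O_{i+1}$ in $G$. In particular, if $G$ is $O_k$-free with $k\ge1$ and $a\neq b$ are nonadjacent, then $G[N(a)\cap N(b)]$ is $O_{k-1}$-free.
\end{lemma}

In an $O_k$-free graph, a small independence number forces a cover by few cliques.

\begin{lemma}[Clique covers]\label{lem:cover}
Let $k,a\ge1$ be integers. The vertex set of an $O_k$-free graph $G$ with $\alpha(G)\le a$ is a union of at most $a^{2(k-1)}$ cliques; for $k=2$, of at most $a(a+1)/2$ cliques.
\end{lemma}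

\begin{proof}
Induction on $k$. For $k=1$ the graph is a clique. Let $k\ge2$ and let $I$ be an independent set of maximum size. Every vertex outside $I$ has a neighbor in $I$. For $x\in I$, the vertices whose only neighbor in $I$ is $x$ form a clique together with $x$: if two of them, $y$ and $y'$, were nonadjacent, then $(I\setminus\{x\})\cup\{y,y'\}$ would be a larger independent set. This gives at most $a$ cliques. Every remaining vertex lies in $N(x)\cap N(x')$ for some distinct $x,x'\in I$, and this set induces an $O_{k-1}$-free graph by Lemma~\ref{lem:ext}, so it is covered by at most $a^{2(k-2)}$ cliques. The total is at most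
\[
a+\binom a2a^{2(k-2)}\le a^{2(k-2)}\Big(a+\binom a2\Big)=a^{2(k-2)}\cdot\frac{a(a+1)}2\le a^{2(k-1)},
\]
and for $k=2$ the third expression is $a(a+1)/2$.
\end{proof}

\subsection*{Chain complexes}
Fix a linear order on $V(G)$. The \emph{augmented chain complex} $\widetilde C(G)$ is the $\mathbb K$-vector space with basis all cliques of $G$, including $\emptyset$, and differential $\partial\{v_0<\dots<v_r\}=\sum_i(-1)^i\,\{v_0,\dots,v_r\}\setminus\{v_i\}$. Different orders give isomorphic complexes. For a finite-dimensional chain complex $C$ let $h(C)$ be the total dimension of its homology, and call $C$ \emph{acyclic} if $h(C)=0$. Then $b(G)=h(\widetilde C(G))$. Shifting degrees does not change $h$, and we grade $\widetilde C(G)$ by the cardinality of cliques. If $\Delta$ is a family of cliques closed under taking subsets, its span $\widetilde C(\Delta)$ is a subcomplex of $\widetilde C(G)$; the empty family spans the zero complex. We use two textbook facts.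
\begin{itemize}
\item[(H1)] If $0\to C'\to C\to C''\to0$ is exact, then by the long exact sequence in homology each of $h(C')$, $h(C)$, $h(C'')$ is at most the sum of the other two. Hence $h(C)=h(C'')$ if $C'$ is acyclic, and for subcomplexes $0=F_0\subseteq F_1\subseteq\dots\subseteq F_t=C$ we have $h(C)\le\sum_a h(F_a/F_{a-1})$.
\item[(H2)] K\"unneth formula over a field: $h(C\otimes C')=h(C)\,h(C')$.
\end{itemize}

\begin{lemma}\label{lem:basic}
Let $G$ and $G'$ be graphs.
\begin{itemize}
\item[(a)] $b(G)\le2^{|V(G)|}$.
\item[(b)] $b(G*G')=b(G)\,b(G')$. In particular, $b(G)=0$ if $G$ is a nonempty clique.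
\item[(c)] $b(G)\le b(G-v)+b(G[N(v)])$ for every vertex $v$ of $G$.
\item[(d)] Let $|V(G)|\le n$, let $d\ge1$ be an integer and $M\ge0$. Let $G=G_0,G_1,\dots,G_t$ be graphs with $G_{i+1}=G_i-v_i$. If $b(G_t)\le M$ and $b(G_i[N(v_i)])\le(n+1)^{d-1}M$ for all $i<t$, then $b(G)\le(n+1)^dM$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The dimension of $\widetilde C(G)$ is the number of cliques.

(b) The cliques of $G*G'$ are the unions $\sigma\cup\tau$ of a clique of $G$ and a clique of $G'$. If $V(G)$ is ordered before $V(G')$, then $\partial(\sigma\cup\tau)=\partial\sigma\cup\tau+(-1)^{|\sigma|}\sigma\cup\partial\tau$, so $\widetilde C(G*G')\cong\widetilde C(G)\otimes\widetilde C(G')$, and (H2) applies. A nonempty clique is the join of a single vertex $v$ with a smaller clique, and the complex of a single vertex is acyclic because $\partial\{v\}=\emptyset$.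

(c) Order $v$ last. The quotient $\widetilde C(G)/\widetilde C(G-v)$ has as basis the sets $\sigma\cup\{v\}$ with $\sigma$ a clique in $N(v)$, and its differential sends $\sigma\cup\{v\}$ to $\partial\sigma\cup\{v\}$. So it is $\widetilde C(G[N(v)])$ up to a shift, and (H1) applies.

(d) By (c), $b(G)\le b(G_t)+\sum_{i<t}b(G_i[N(v_i)])\le(1+n(n+1)^{d-1})M\le(n+1)^dM$, since $t\le n$.
\end{proof}

The next lemma is the reason why cliques help. The family $\operatorname{St}(Z)$ in it is the union of the closed stars of the vertices of $Z$.

\begin{lemma}[Star of a clique]\label{lem:star}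
Let $Z$ be a clique of a graph $M$, and let $\operatorname{St}(Z)$ be the family of cliques $\rho$ of $M$ with $N_M(\rho\setminus Z)\cap Z\ne\emptyset$. Then $\operatorname{St}(Z)$ is closed under taking subsets, contains every clique that meets $Z$, and spans an acyclic complex. In particular, if $N_M(\sigma)\cap Z\neq\emptyset$ for every clique $\sigma\subseteq V(M)\setminus Z$, including $\sigma=\emptyset$, then $b(M)=0$.
\end{lemma}

\begin{proof}
Passing to a subset of $\rho$ can only enlarge $N_M(\rho\setminus Z)\cap Z$, and this set contains $\rho\cap Z$. This gives the first two claims. Since $Z$ is a clique, the members of $\operatorname{St}(Z)$ are exactly the sets $\sigma\cup\zeta$ where $\sigma\subseteq V(M)\setminus Z$ is a clique with $Z_\sigma:=N_M(\sigma)\cap Z\ne\emptyset$ and $\zeta$ is any subset of $Z_\sigma$. Let $F_r$ be the span of those with $|\sigma|<r$; it is a subcomplex. In $F_{r+1}/F_r$ the terms of $\partial(\sigma\cup\zeta)$ that remove an element of $\sigma$ vanish. With $Z$ ordered last, the quotient is therefore the direct sum, over the $\sigma$ of size $r$, of the complexes $\widetilde C(M[Z_\sigma])$,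 up to a shift and a global sign of the differential. Each $Z_\sigma$ is a nonempty clique, so these complexes are acyclic, and (H1) shows that $\widetilde C(\operatorname{St}(Z))$ is acyclic. Under the last hypothesis $\operatorname{St}(Z)$ contains all cliques of $M$.
\end{proof}

\subsection*{A recursion}

\begin{lemma}\label{lem:recursion}
Let $\beta:\mathbb N\to[1,\infty)$ be nondecreasing, $0<\theta<1$, $c\ge0$ and $n_0\ge2$. If $\beta(n)\le n^c\beta(\lfloor n^\theta\rfloor)$ for all $n\ge n_0$, then $\beta(n)\le\beta(n_0)\,n^{c/(1-\theta)}$ for all $n\ge1$.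
\end{lemma}

\begin{proof}
For $n<n_0$ we have $\beta(n)\le\beta(n_0)$. For $n\ge n_0$ we have $1\le\lfloor n^\theta\rfloor<n$, so by induction $\beta(n)\le n^c\beta(n_0)\,n^{\theta c/(1-\theta)}=\beta(n_0)\,n^{c/(1-\theta)}$.
\end{proof}

\section{Joins and lower bounds}\label{sec:joins}

All lower bounds come from Lemma~\ref{lem:basic}(b) and the fact that two nonadjacent vertices of a join lie in the same factor.

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}, assuming Theorem~\ref{thm:main}]
The first statement is Theorem~\ref{thm:main}. For the second there are two cases.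

Suppose that $H$ is not complete multipartite. The graph $K_{3,\dots,3}$ with $\lfloor n/3\rfloor$ parts is $H$-free, because induced subgraphs of complete multipartite graphs are complete multipartite. It is the join of $\lfloor n/3\rfloor$ independent triples, each with $b=2$, so its total Betti number is $2^{\lfloor n/3\rfloor}\ge2^{\lfloor n/6\rfloor}$.

Suppose that $H$ is complete multipartite with a part of size at least $3$, so that $\alpha(H)\ge3$. Let $\Pi$ be the prism: two disjoint triangles joined by a perfect matching. It is covered by two cliques, so $\alpha(\Pi)\le2$. Its clique complex is connected and has $6$ vertices, $9$ edges and $2$ triangles. The triangles are disjoint, so their boundaries are linearly independent and $\widetilde H_2=0$; the space of $1$-cycles has dimension $9-5=4$, so $\dim\widetilde H_1=4-2=2$. Thus $b(\Pi)=2$. An independent set of a join lies in one factor, so the join of $\lfloor n/6\rfloor$ prisms has $\alpha\le2$ and is $H$-free. Its total Betti number is $2^{\lfloor n/6\rfloor}$.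
\end{proof}

\begin{remark}\label{rem:prisms}
The join of $t$ prisms is covered by two cliques, the union of the first triangles and the union of the second triangles. So a cover by two cliques does not by itself prevent exponential growth. This is why the excluded octahedron has to be tracked through every step of the proof of Theorem~\ref{thm:main}.
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Put $p=k+l-1\ge1$. The complete $p$-partite graph with all parts of size $\lfloor n/p\rfloor$ has no clique of size $k+l$, whereas $H$ has one, so it is $H$-free. Its total Betti number is $(\lfloor n/p\rfloor-1)^p$ for $n\geq p$, which is at least a positive constant times $n^{k+l-1}$ for large $n$.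

Next put $n'=\lfloor n/(k-1)\rfloor$ and take the join of $k-1$ copies of a $C_4$-free graph on at most $n'$ vertices with total Betti number $b_{C_4}(n')$. If the join contained an $O_k$, each of its $k$ nonadjacent pairs would lie in one factor, so some factor would contain two of the pairs, which form an induced $C_4$. Hence the join is $O_k$-free, and it is $H$-free because $H$ contains an $O_k$. By the lower bound in \eqref{eq:known} its total Betti number is at least $(c\,n'^{\,3/2})^{k-1}$, which is at least a positive constant times $n^{3(k-1)/2}$ for large $n$.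
\end{proof}

\section{The idea: one large clique in a $C_4$-free graph}\label{sec:example}

Let $G$ be a $C_4$-free graph on at most $n$ vertices, let $T$ be a clique of $G$, and let $m\ge\max(2,n^{1/4})$ be an integer. We show that $T$ can be shrunk to size $O(m)$ at polynomial cost:
\begin{equation}\label{eq:toy}
b(G)\le(n+1)^8B,\qquad B:=\max\{\,b(G''): G''\text{ induced in }G,\ |V(G'')\cap T|<8m\,\}.
\end{equation}
Deleting the vertices of $T$ one by one makes $T$ small, but each link $G[N(v)]$, $v\in T$, still contains almost all of $T$, so the same problem reappears one level down and the depth of the tree is not bounded by the size of the graphs. What does improve with depth is the supply of vertices of $T$ that we agree never to delete. The following property of $C_4$-free graphs, which is used again in Section~\ref{sec:c4}, shows what such vertices are good for.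

\begin{lemma}[Nested neighborhoods]\label{lem:nested}
Let $G$ be $C_4$-free, let $S\ne\emptyset$ be a clique, and let $\tau$ be a clique disjoint from $S$ each of whose vertices has a neighbor in $S$. Then some vertex of $S$ is adjacent to all vertices of $\tau$.
\end{lemma}

\begin{proof}
If $\tau=\emptyset$, any vertex of $S$ will do. Let $y\ne y'$ be in $\tau$. If neither of $N(y)\cap S$ and $N(y')\cap S$ contained the other, there would be $v,w\in S$ with $v\sim y$, $v\not\sim y'$, $w\sim y'$, $w\not\sim y$; then $v\ne w$, so $v\sim w$, and $v,y,y',w$ is an induced $4$-cycle. So the nonempty sets $N(y)\cap S$, $y\in\tau$, form a chain, and any vertex of the smallest one is adjacent to all of $\tau$.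
\end{proof}

For an induced subgraph $G'$ of $G$ and a set $U\subseteq T\cap V(G')$ of protected vertices, let $\varphi(G',U)$ be the number of nonadjacent pairs in $G'$ with no common neighbor in $U$.

\emph{If $U\ne\emptyset$ and $\varphi(G',U)=0$, then $b(G')=0$.} Let $y\in V(G')\setminus U$ and pick $u\in U$. Either $u\sim y$, or the nonadjacent pair $\{u,y\}$ has a common neighbor in $U$; in both cases $y$ has a neighbor in $U$. By Lemma~\ref{lem:nested} every clique outside $U$ has a common neighbor in $U$, and Lemma~\ref{lem:star} gives $b(G')=0$.

\emph{If $Q\subseteq(T\cap V(G'))\setminus U$ has $m$ elements, then some $v\in Q$ satisfies $\varphi(G'[N(v)],U_v)\le\varphi(G',U)/m$, where $U_v=(U\cup Q)\setminus\{v\}$.} Since $T$ is a clique, $U_v\subseteq N(v)$. A pair counted on the left has no common neighbor in $U$, so it is counted by $\varphi(G',U)$, and $v$ is its only common neighbor in $Q$, so it is counted for only one $v$. Summing over $v\in Q$ gives at most $\varphi(G',U)$, and we take a $v$ with the smallest term.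

Now we show by induction on $d=0,1,\dots,8$: if $\varphi(G',U)<m^d$ and $|U|\le(8-d)m$, and $U\ne\emptyset$ in case $d<8$, then $b(G')\le(n+1)^dB$. For $d=0$ we have $b(G')=0$ by the first fact. For $d\ge1$, as long as the current graph has $m$ vertices in $T\setminus U$, let $Q$ consist of such vertices and delete the vertex $v$ given by the second fact. Deleting a vertex outside $U$ does not increase $\varphi$, so the link with the set $U_v$ has $\varphi<m^{d-1}$; moreover $|U_v|\le(8-d+1)m$, and $U_v\ne\emptyset$ because $m\ge2$. The link thus has $b\le(n+1)^{d-1}B$. The last graph has fewer than $m+(8-d)m\le8m$ vertices in $T$. Lemma~\ref{lem:basic}(d) completes the step. Since $\varphi(G,\emptyset)<n^2\le m^8$, the case $d=8$, $U=\emptyset$ is \eqref{eq:toy}.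

Three things change in general. First, for $O_K$-free graphs one has to find common neighbors in $U$ for octahedra $O_i$ of every size $i<K$, not only for nonadjacent pairs. Second, the cliques $Q$ chosen at different depths need not lie in one clique $T$, so a protected vertex $u$ may fail to be adjacent to $v$ and drop out of the link. Third, the final $U$ is then a union of several cliques, and the homology need not vanish. Section~\ref{sec:caps} deals with the first two points and Section~\ref{sec:split} with the third.

\section{Capped octahedra and the descent}\label{sec:caps}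

\begin{definition}
A \emph{pair} $(G,U)$ consists of a graph $G$ and a set $U\subseteq V(G)$. An $O_i$, say $P$, in $G$ is \emph{capped} in $(G,U)$ if $N_G(P)\cap U\ne\emptyset$, and a vertex of this set \emph{caps} $P$. The pair is \emph{$j$-capped} if every $O_i$ in $G$ with $i\ge j$ is capped. We write $\varphi_i(G,U)$ for the number of uncapped $O_i$'s in $G$.
\end{definition}

The clique complex of $O_i$ is the join of $i$ two-point sets, a sphere, and a vertex that caps $P$ is the apex of a cone over this sphere. The unique $O_0$ is capped exactly when $U\ne\emptyset$. If $G$ is $O_K$-free, every pair $(G,U)$ is $K$-capped, because there is nothing to cap.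

The definition asks for caps of all $O_i$ with $i\ge j$, not only of the $O_j$'s, for the following reason. If $u$ caps $P\subseteq N(v)$ but $u\not\sim v$, the cap is lost in the link of $v$. In that case $P\cup\{u,v\}$ is an octahedron one size larger, and a cap of it is adjacent to $v$ and replaces $u$.

\begin{lemma}\label{lem:caps}
Let $(G,U)$ be $j$-capped.
\begin{itemize}
\item[(a)] If $v\in V(G)\setminus U$ and $U\cap N(v)\subseteq U'\subseteq N(v)$, then $(G[N(v)],U')$ is $j$-capped.
\item[(b)] Let $j\ge1$, let $Q\subseteq V(G)\setminus U$ be a clique, and put $U_v=(U\cup Q)\cap N(v)$ for $v\in Q$. Then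
\[
\sum_{v\in Q}\varphi_{j-1}(G[N(v)],U_v)\le\varphi_{j-1}(G,U).
\]
\item[(c)] If $j=0$, then $N_G(\sigma)\cap U\ne\emptyset$ for every clique $\sigma\subseteq V(G)\setminus U$. If moreover $U$ is a clique, then $b(G)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
We first isolate the replacement argument. Let $v\in V(G)\setminus U$, let $P\subseteq N(v)$ be an $O_i$ with $i+1\ge j$, and suppose that $u\in U$ caps $P$ in $(G,U)$. We claim that some vertex of $U\cap N(v)$ caps $P$. Note that $u\ne v$, since $v\notin U$. If $u\sim v$, take $u$. Otherwise $u$ and $v$ are nonadjacent vertices of $N_G(P)$, so $P\cup\{u,v\}$ is an $O_{i+1}$ by Lemma~\ref{lem:ext}. As $i+1\ge j$, it is capped by some $u'\in U$, and $u'$ is adjacent to $v$ and to all of $P$.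

(a) Every $O_i$ in $G[N(v)]$ with $i\ge j$ is capped in $(G,U)$, hence by a vertex of $U\cap N(v)\subseteq U'$.

(b) Let $P\subseteq N(v)$ be an $O_{j-1}$ that is uncapped in $(G[N(v)],U_v)$. By the claim with $i=j-1$, and since $U\cap N(v)\subseteq U_v$, the set $P$ is uncapped in $(G,U)$. If some $v'\in Q\setminus\{v\}$ were in $N_G(P)$, then $v'\in Q\cap N(v)\subseteq U_v$, because $Q$ is a clique, and $v'$ would cap $P$. So $N_G(P)\cap Q=\{v\}$, and $P$ is counted on the left for this $v$ only.

(c) Induction on $|\sigma|$, for all $0$-capped pairs at once. For $\sigma=\emptyset$ the statement says that the $O_0$ is capped. If $v\in\sigma$, then $(G[N(v)],U\cap N(v))$ is $0$-capped by (a), and $\sigma\setminus\{v\}$ is a clique in $N(v)\setminus U$. By induction some $u\in U\cap N(v)$ is adjacent to all of $\sigma\setminus\{v\}$, so $u\in N_G(\sigma)\cap U$. The last statement follows from Lemma~\ref{lem:star} with $Z=U$.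
\end{proof}

The condition $v\notin U$ in (a) is needed: if $G$ is a single vertex $v$ and $U=\{v\}$, the pair is $0$-capped, but the link of $v$ is the null graph, whose $O_0$ cannot be capped. This is why vertices of $U$ are never deleted and never used to form links.

We now run the argument of Section~\ref{sec:example} level by level: first all $O_{K-1}$'s are capped, then all $O_{K-2}$'s, and so on down to the $O_0$. All that is needed to continue is a supply of cliques of size $m$ outside $U$; it is guaranteed by a hypothesis on a set $X$.

\begin{lemma}[Descent]\label{lem:descent}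
Let $n\ge2$, $K\ge1$ and $m\ge\max(2,n^{1/4})$ be integers, and put $D=8K^2$. Let $G$ be an $O_K$-free graph on at most $n$ vertices. Let $X\subseteq V(G)$ and $R\ge1$ be such that every subset of $X$ with at least $R$ elements contains a clique of size $m$. Let
\begin{itemize}
\item $A$ be the maximum of $b(G')$ over all $0$-capped pairs $(G',U)$ such that $G'$ is an induced subgraph of $G$ and $U\subseteq X$ is a union of at most $D$ cliques of size at most $m$ (and $A=0$ if there is no such pair);
\item $B$ be the maximum of $b(G'')$ over all induced subgraphs $G''$ of $G$ with $|V(G'')\cap X|<R+Dm$.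
\end{itemize}
Then $b(G)\le(n+1)^D\max(A,B)$.
\end{lemma}

\begin{proof}
\emph{The potential.} All pairs $(G',U)$ below have $G'$ an induced subgraph of $G$. For a real $\varphi\ge1$ let $e(\varphi)\ge1$ be the least integer $e$ with $\varphi<m^e$. For $i<K$ the number of $O_i$'s in $G$ is at most $n^{2i}\le m^{8i}<m^{8K}$, so $e\le8K$ for every nonzero value of $\varphi_i$. The \emph{level} of a pair is the least $j$ such that it is $j$-capped; since $G$ is $O_K$-free, $j\le K$. If the level $j$ is positive, then $\varphi_{j-1}(G',U)\ge1$. Put
\[
d(G',U)=\begin{cases}0,&j=0,\\ 8K(j-1)+e(\varphi_{j-1}(G',U)),&j\ge1.\end{cases}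
\]
Then $d(G',U)=0$ exactly when the pair is $0$-capped, and every $j$-capped pair has $d\le8Kj$. In particular $d(G,\emptyset)\le D$.

Let $(G',U)$ have level $j\ge1$ and let $(G^*,U^*)$ be any $j$-capped pair; write $\varphi=\varphi_{j-1}(G',U)$ and $\varphi^*=\varphi_{j-1}(G^*,U^*)$. If $\varphi^*=0$, then $(G^*,U^*)$ is $(j-1)$-capped, and $d(G^*,U^*)\le8K(j-1)\le d(G',U)-1$. If $\varphi^*\ge1$, then both pairs have level $j$ and their potentials differ by $e(\varphi^*)-e(\varphi)$. Therefore $\varphi^*\le\varphi$ implies $d(G^*,U^*)\le d(G',U)$, and $\varphi^*\le\varphi/m$ implies $d(G^*,U^*)\le d(G',U)-1$, because $\varphi<m^e$ gives $\varphi^*<m^{e-1}$. We apply this twice to a pair $(G',U)$ of level $j\ge1$.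
\begin{itemize}
\item[(i)] \emph{Deletion.} If $v\in V(G')\setminus U$, then $d(G'-v,U)\le d(G',U)$. Indeed, an octahedron of $G'-v$ that is capped in $(G',U)$ keeps its cap, so $(G'-v,U)$ is $j$-capped and $\varphi_{j-1}$ does not increase.
\item[(ii)] \emph{Link.} If $Q\subseteq V(G')\setminus U$ is a clique of size $m$, then some $v\in Q$ satisfies $d(G'[N(v)],(U\cup Q)\cap N(v))\le d(G',U)-1$. Indeed, all these pairs are $j$-capped by Lemma~\ref{lem:caps}(a), and by Lemma~\ref{lem:caps}(b) one of them has $\varphi_{j-1}\le\varphi_{j-1}(G',U)/m$.
\end{itemize}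

\emph{The induction.} We prove for $d=0,1,\dots,D$: if $d(G',U)\le d$ and $U\subseteq X$ is a union of at most $D-d$ cliques of size at most $m$, then $b(G')\le(n+1)^d\max(A,B)$. The case $(G,\emptyset)$, $d=D$ is the lemma.

For $d=0$ the pair is $0$-capped and $b(G')\le A$. Let $d\ge1$. We construct graphs $G_0=G',G_1,\dots$, all containing $U$ and satisfying $d(G_i,U)\le d$. Given $G_i$, there are three cases. If $(G_i,U)$ is $0$-capped, stop; then $b(G_i)\le A$. If $|(X\cap V(G_i))\setminus U|<R$, stop; then $|X\cap V(G_i)|<R+Dm$ and $b(G_i)\le B$. Otherwise $(X\cap V(G_i))\setminus U$ contains a clique $Q$ of size $m$. Choose $v_i\in Q$ as in (ii) and put $G_{i+1}=G_i-v_i$; by (i), $d(G_{i+1},U)\le d$. The pair $(G_i[N(v_i)],(U\cup Q)\cap N(v_i))$ has potential at most $d-1$, and its second entry is a subset of $X$ that is a union of at most $D-(d-1)$ cliques of size at most $m$. By induction $b(G_i[N(v_i)])\le(n+1)^{d-1}\max(A,B)$. The process stops since vertices are deleted, and Lemma~\ref{lem:basic}(d) gives the claim.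
\end{proof}

The hypothesis that $G$ is $O_K$-free was used only to bound the number of levels, and with it the depth $D$ and the number of cliques in $U$. When $X$ is itself a clique, the term $A$ disappears and we obtain the general form of \eqref{eq:toy}.

\begin{corollary}[Clique reduction]\label{cor:clique}
Let $n,K,m,D,G$ be as in Lemma~\ref{lem:descent}, and let $T_1,\dots,T_r$ be cliques of $G$, $r\ge0$. Then $b(G)\le(n+1)^{rD}\max b(G'')$, where $G''$ runs over the induced subgraphs of $G$ with $|V(G'')\cap T_i|<(D+1)m$ for all $i$.
\end{corollary}

\begin{proof}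
For $r=0$ there is nothing to prove. For $r=1$ apply Lemma~\ref{lem:descent} with $X=T_1$ and $R=m$. Every $U\subseteq T_1$ is a clique, so $A=0$ by Lemma~\ref{lem:caps}(c), and $R+Dm=(D+1)m$. For $r\ge2$ apply the case $r-1$ to $T_1,\dots,T_{r-1}$, and then the case $r=1$, with the same $n$ and $m$, to each resulting graph $G''$ and its clique $T_r\cap V(G'')$. The bounds for $T_1,\dots,T_{r-1}$ persist in induced subgraphs.
\end{proof}

To use the descent for a set $X$ that is not a clique, we need many cliques of size $m$ in $X$, and by Lemma~\ref{lem:cover} it suffices to make the independence number of $X$ small. The obstacle, a large independent set, is useful in its own way: two of its vertices cannot both be adjacent to all of an $O_{k-1}$ when $O_k$ is excluded, so we get the same averaging as in Lemma~\ref{lem:caps}(b) without any caps.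

\begin{lemma}[Independence reduction]\label{lem:independent}
Let $k\ge2$, let $G$ be a graph on at most $n\ge1$ vertices, and let $X\subseteq V(G)$ induce an $O_k$-free graph. Let $s>1$ be real and $J\ge0$ an integer with $s^J>n^{2(k-1)}$. Then $b(G)\le(n+1)^JM$, where $M$ is the maximum of $b(G')$ over the induced subgraphs $G'$ of $G$ such that $G[X\cap V(G')]$ is $O_{k-1}$-free or has independence number less than $s$.
\end{lemma}

\begin{proof}
For an induced subgraph $G'$ let $\Phi(G')$ be the number of $O_{k-1}$'s contained in $X\cap V(G')$; it does not increase when vertices are removed. We prove by induction on $e\ge0$ that $\Phi(G')<s^e$ implies $b(G')\le(n+1)^eM$. Since $\Phi(G)\le n^{2(k-1)}<s^J$, this suffices. If $e=0$, then $\Phi(G')=0$ and $b(G')\le M$. Let $e\ge1$. Starting from $G_0=G'$, as long as some $y\in X\cap V(G_i)$ satisfies $\Phi(G_i[N(y)])\le\Phi(G_i)/s$, put $G_{i+1}=G_i-y$ for such a $y$. The link has $\Phi<s^{e-1}$, so its total Betti number is at most $(n+1)^{e-1}M$. In the last graph $G_t$ every $y\in X_t:=X\cap V(G_t)$ satisfies $\Phi(G_t[N(y)])>\Phi(G_t)/s$. Let $y_1,\dots,y_r\in X_t$ be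 pairwise nonadjacent, $r\ge1$. An $O_{k-1}$ in $X_t$ lies in $N(y_a)$ for at most one $a$, since otherwise Lemma~\ref{lem:ext} gives an $O_k$ in $X$. Hence
\[
r\,\Phi(G_t)/s<\sum_{a=1}^r\Phi(G_t[N(y_a)])\le\Phi(G_t),
\]
so $r<s$. Thus $\alpha(G[X_t])<s$ and $b(G_t)\le M$. Lemma~\ref{lem:basic}(d) finishes the step.
\end{proof}

\section{Splitting along the set of caps}\label{sec:split}

It remains to bound the term $A$ of the descent. A $0$-capped pair need not be acyclic when $U$ is not a clique: in the $5$-cycle with $U=V(C_5)$ every nonadjacent pair has a common neighbor and there is no $O_2$, so the pair is $0$-capped, while $b(C_5)=1$. What remains true is that every clique $\sigma$ outside $U$ sees a nonempty part $U_\sigma$ of $U$. We sort the cliques of $G$ by this part.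

Let $(G,U)$ be any pair and $Y=V(G)\setminus U$. For a clique $\sigma\subseteq Y$ put $U_\sigma=U\cap N_G(\sigma)$, so that $U_\emptyset=U$, and let
\[
\mathcal W=\{U_\sigma:\sigma\subseteq Y\text{ a clique}\}.
\]
For $W\in\mathcal W$ put $Y_W=\{y\in Y:W\subseteq N(y)\}$ and $Z_W=U\setminus W$, and let $M_W$ be the graph obtained from $G[Y_W\cup Z_W]$ by adding all edges inside $Z_W$. The cliques $\sigma$ with $U_\sigma=W$ do not form a simplicial complex, only a quotient of two chain complexes. The purpose of $M_W$ is to realize the homology of this quotient by a graph, so that an induction over graphs can continue.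

\begin{lemma}[Splitting]\label{lem:split}
For every pair $(G,U)$ we have $b(G)\le\sum_{W\in\mathcal W}b(W)\,b(M_W)$.
\end{lemma}

\begin{proof}
The cliques of $G$ are the sets $\sigma\cup\tau$ with $\sigma\subseteq Y$ a clique and $\tau\subseteq U_\sigma$ a clique. Order $Y$ before $U$. List $\mathcal W$ as $W_1,\dots,W_t$ in order of nonincreasing cardinality, and let $F_a$ be the span of the cliques $\sigma\cup\tau$ with $U_\sigma\in\{W_1,\dots,W_a\}$. Removing an element of $\tau$ does not change $U_\sigma$; removing an element of $\sigma$ either leaves $U_\sigma$ unchanged or replaces it by a strictly larger set, which comes earlier in the list. So each $F_a$ is a subcomplex.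

Fix $W=W_a$. A clique $\sigma\subseteq Y$ satisfies $U_\sigma\supseteq W$ exactly when $\sigma\subseteq Y_W$. The cliques $\sigma\subseteq Y_W$ with $U_\sigma\supsetneq W$ form a family closed under subsets; let $E_W$ be the quotient of $\widetilde C(G[Y_W])$ by their span. It has as basis the $\sigma$ with $U_\sigma=W$. The quotient $F_a/F_{a-1}$ has as basis the sets $\sigma\cup\tau$ with $U_\sigma=W$ and $\tau$ a clique in $W$, and in the formula $\partial(\sigma\cup\tau)=\partial\sigma\cup\tau+(-1)^{|\sigma|}\sigma\cup\partial\tau$ exactly those terms $\sigma'\cup\tau$ vanish for which $U_{\sigma'}\supsetneq W$. Hence $F_a/F_{a-1}\cong E_W\otimes\widetilde C(G[W])$, and (H1) and (H2) give $b(G)\le\sum_Wh(E_W)\,b(W)$.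

It remains to show that $h(E_W)=b(M_W)$. Apply Lemma~\ref{lem:star} to the clique $Z_W$ of $M_W$. The complex $\widetilde C(\operatorname{St}(Z_W))$ is acyclic, so by (H1) the number $b(M_W)$ equals $h$ of the quotient $\widetilde C(M_W)/\widetilde C(\operatorname{St}(Z_W))$. Since $\operatorname{St}(Z_W)$ contains all cliques that meet $Z_W$, this quotient has as basis the cliques $\sigma\subseteq Y_W$ with $N_G(\sigma)\cap Z_W=\emptyset$; here adjacency in $M_W$ and in $G$ agree, as only edges inside $Z_W$ were added. For a clique $\sigma\subseteq Y_W$ we have $U_\sigma=W\cup(N_G(\sigma)\cap Z_W)$, a disjoint union, so the condition says that $U_\sigma=W$. In both this quotient and $E_W$ the differential is $\partial\sigma$ with the terms $\sigma'$ satisfying $U_{\sigma'}\supsetneq W$ discarded. So the two complexes coincide.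
\end{proof}

\begin{example}\label{ex:c5}
Let $G$ be the $5$-cycle $1,2,3,4,5$ and $U=\{1,3\}$. The cliques in $Y=\{2,4,5\}$ are $\emptyset,\{2\},\{4\},\{5\},\{4,5\}$, and the sets $U_\sigma$ are $\{1,3\},\{1,3\},\{3\},\{1\},\emptyset$. The sets $\{1\}$ and $\{3\}$ have $b(W)=0$. For $W=\{1,3\}$ the graph $M_W$ is the single vertex $2$, so $b(M_W)=0$. For $W=\emptyset$ we have $b(W)=1$, and $M_W$ is the $5$-cycle with the chord $13$, whose clique complex is the triangle $123$ attached to the $4$-cycle $1,3,4,5$; so $b(M_W)=1$. The sum is $1=b(C_5)$.
\end{example}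

The example shows two things. The term $W=\emptyset$ returns a graph on the whole vertex set, with no gain; for $0$-capped pairs Lemma~\ref{lem:caps}(c) excludes this term. Every other term with $b(W)\ne0$ has a nonadjacent pair in $W$, whose common neighborhood contains $Y_W$, and this lowers by one the size of the octahedra that $Y_W$ can contain. The example also shows that $M_W$ may contain an induced $C_4$ although $G$ does not. The next lemma limits this damage, and it replaces the trivial bound $|\mathcal W|\le2^{|U|}$, which is not polynomial for $|U|$ of order $n^{1/4}$.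

\begin{lemma}\label{lem:count}
Let $D,K\ge1$. Let $G$ be an $O_K$-free graph on at most $n$ vertices and let $U\subseteq V(G)$ be a union of at most $D$ cliques. Then
\begin{itemize}
\item[(a)] $|\mathcal W|\le(n+1)^{(K-1)D}$;
\item[(b)] each $M_W$ is $O_{(D+1)K}$-free.
\end{itemize}
\end{lemma}

\begin{proof}
Write $U=U^1\cup\dots\cup U^D$ with cliques $U^i$, some possibly empty.

(a) Let $\sigma\subseteq Y$ be a clique and fix $i$. Then $U^i\setminus N_G(\sigma)=\bigcup_{y\in\sigma}(U^i\setminus N(y))$. Choose a minimal subset $\sigma_i\subseteq\sigma$ over which the union is the same set. By minimality, each $y\in\sigma_i$ has a vertex $u_y\in U^i$ with $u_y\not\sim y$ and $u_y\sim y'$ for all $y'\in\sigma_i\setminus\{y\}$. The vertices $u_y$ are distinct, since $u_y\not\sim y$ while $u_{y'}\sim y$ for $y'\ne y$. They are pairwise adjacent because $U^i$ is a clique, and the $y$ are pairwise adjacent because $\sigma$ is a clique. So the pairs $\{y,u_y\}$ form an $O_{|\sigma_i|}$ in $G$, and $|\sigma_i|\le K-1$. The set $\sigma_i$ determines $U^i\cap N_G(\sigma)$, so the tuple $(\sigma_1,\dots,\sigma_D)$ determines $U_\sigma$.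 A set of at most $K-1$ vertices can be written as a word of length $K-1$ in the vertices and one blank symbol, so there are at most $(n+1)^{K-1}$ such sets.

(b) Suppose that $M_W$ contains an $O_{(D+1)K}$. Since $Z_W$ is a clique of $M_W$, each of its nonadjacent pairs has at most one vertex in $Z_W$. Give a pair the type $0$ if it avoids $Z_W$, and otherwise a type $i\in\{1,\dots,D\}$ such that its vertex in $Z_W$ lies in $U^i$. Some type is shared by at least $K$ pairs. The vertices of these pairs that lie in $Z_W$, if any, belong to one clique $U^i$ of $G$, so on the vertices of these pairs adjacency in $M_W$ and in $G$ agree. This gives an $O_K$ in $G$, a contradiction.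
\end{proof}

\section{The induction}\label{sec:induction}

The class of $O_k$-free graphs is not preserved by the passage from $G$ to $M_W$. The graph $M_W$ consists of a part $Y_W$ that excludes a smaller octahedron and one extra clique $Z_W$, and as a whole it excludes only a much larger octahedron. We enlarge the class so that it records exactly these three data.

For $k\ge1$, $h\ge0$, $K\ge1$ let $\mathcal G(k,h,K)$ be the class of $O_K$-free graphs $G$ that admit a partition $V(G)=X\sqcup T$ such that $G[X]$ is $O_k$-free and $T$ is a union of at most $h$ cliques. The class is closed under induced subgraphs and contains the null graph. Let $\beta_{k,h,K}(n)$ be the maximum of $b(G)$ over its members with at most $n$ vertices. This function is nondecreasing and satisfies $1\le\beta_{k,h,K}(n)\le2^n$ for every field. The parameter $k$ will decrease in the induction, while $h$ and $K$ may grow. The condition involving $K$ cannot be dropped: by Remark~\ref{rem:prisms}, a join of prisms satisfies the other conditions with $k=h=1$.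

\begin{theorem}\label{thm:class}
For all $k\ge1$, $h\ge0$, $K\ge1$ there is a number $C$, independent of $\mathbb K$, such that $\beta_{k,h,K}(n)\le n^C$ for all $n\ge2$.
\end{theorem}

\begin{proof}
We use induction on $k$, for all $h$ and $K$ simultaneously. Write $\beta=\beta_{k,h,K}$. It suffices to find $c$ and $n_0\ge2$, depending only on $k,h,K$, such that
\begin{equation}\label{eq:rec}
\beta(n)\le n^c\,\beta(\lfloor n^{2/3}\rfloor)\qquad(n\ge n_0),
\end{equation}
for then Lemma~\ref{lem:recursion} gives $\beta(n)\le\beta(n_0)\,n^{3c}\le2^{n_0}n^{3c}\le n^{n_0+3c}$ for $n\ge2$.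

Put $D=8K^2$ and choose $n_0\ge2$ such that
\begin{equation}\label{eq:n0}
3n^{1/2}+2(h+1)(D+1)\,n^{1/4}\le n^{2/3}\qquad(n\ge n_0).
\end{equation}
Let $n\ge n_0$ and $m=\lceil n^{1/4}\rceil$, so that $2\le m\le2n^{1/4}$. Let $G\in\mathcal G(k,h,K)$ have at most $n$ vertices, with partition $X\sqcup T$ and $T=T_1\cup\dots\cup T_h$, where the $T_i$ are cliques.

\emph{The case $k=1$.} Here $X$ is a clique. Corollary~\ref{cor:clique} for the $h+1$ cliques $X,T_1,\dots,T_h$ bounds $b(G)$ by $(n+1)^{(h+1)D}$ times the maximum of $b$ over induced subgraphs with at most $(h+1)(D+1)m\le n^{2/3}$ vertices, by \eqref{eq:n0}. Since $n+1\le n^2$, this is \eqref{eq:rec} with $c=2(h+1)D$.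

\emph{The case $k\ge2$.} Put $K'=(D+1)K$, $\beta'=\beta_{k-1,h,K}(n)$ and $\beta''=\beta_{k-1,h+1,K'}(n)$. By the induction hypothesis, $\beta'\le n^{C'}$ and $\beta''\le n^{C''}$ with $C',C''$ depending only on $k,h,K$.

\emph{Step 1: shrinking $T$.} By Corollary~\ref{cor:clique}, $b(G)\le(n+1)^{hD}\max b(G_1)$, where $G_1$ runs over the induced subgraphs of $G$ with $|V(G_1)\cap T|\le h(D+1)m$. Fix such a $G_1$.

\emph{Step 2: shrinking the independence number of $X$.} We want $X$ to be covered by $n^{1/4}$ cliques, and in view of Lemma~\ref{lem:cover} we put $s=n^{1/(8(k-1))}>1$, so that $s^{2(k-1)}=n^{1/4}$. With $J=16(k-1)^2+1$ we have $s^J>s^{16(k-1)^2}=n^{2(k-1)}$. Lemma~\ref{lem:independent}, applied to $G_1$ and $X\cap V(G_1)$, gives $b(G_1)\le(n+1)^J\max b(G_2)$ over induced subgraphs $G_2$ of $G_1$ such that, with $X_2=X\cap V(G_2)$, the graph $G[X_2]$ is $O_{k-1}$-free or $\alpha(G[X_2])<s$. In the first case $G_2\in\mathcal G(k-1,h,K)$ and $b(G_2)\le\beta'$. Fix a $G_2$ of the second kind.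

\emph{Step 3: descent.} By Lemma~\ref{lem:cover} with $a=\lfloor s\rfloor\ge1$, every subset of $X_2$ is a union of at most $n^{1/4}$ cliques. A subset with at least $R:=\lceil n^{1/4}m\rceil$ elements therefore contains a clique with at least $R/n^{1/4}\ge m$ elements. Lemma~\ref{lem:descent}, applied to $G_2$ and $X_2$, gives $b(G_2)\le(n+1)^D\max(A,B)$.

\emph{The term $B$.} We have $R\le2n^{1/2}+1\le3n^{1/2}$. A graph $G''$ as in the definition of $B$ has fewer than $R+Dm$ vertices in $X$ and at most $h(D+1)m$ in $T$, in total at most $3n^{1/2}+(h+1)(D+1)m\le n^{2/3}$ by \eqref{eq:n0}. So $B\le\beta(\lfloor n^{2/3}\rfloor)$.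

\emph{The term $A$.} Let $(G',U)$ be a $0$-capped pair with $G'$ an induced subgraph of $G_2$ and $U\subseteq X_2$ a union of at most $D$ cliques of size at most $m$. Form $Y$, $\mathcal W$, $Y_W$, $Z_W$, $M_W$ for this pair. By Lemmas~\ref{lem:split} and~\ref{lem:count}(a),
\[
b(G')\le\sum_{W\in\mathcal W}b(W)\,b(M_W),\qquad|\mathcal W|\le(n+1)^{(K-1)D}.
\]
Each $W$ has at most $Dm\le n^{2/3}$ elements, so $b(W)\le\beta(\lfloor n^{2/3}\rfloor)$. Consider a $W$ with $b(W)\ne0$. By Lemma~\ref{lem:caps}(c), $W\ne\emptyset$; this is the point where the caps are used. By Lemma~\ref{lem:basic}(b), $W$ is not a clique, so it contains nonadjacent vertices $w\ne w'$, and these lie in $X$ because $U\subseteq X$. The set $Y_W\cap X$ is contained in $N(w)\cap N(w')\cap X$, so it induces an $O_{k-1}$-free graph by Lemma~\ref{lem:ext} applied to $G[X]$; on $Y_W$ the graphs $G$ and $M_W$ agree. The set $Y_W\cap T$ is a union of at most $h$ cliques, $Z_W$ is a clique of $M_W$, and $M_W$ is $O_{K'}$-free by Lemma~\ref{lem:count}(b). The partition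
\[
V(M_W)=(Y_W\cap X)\sqcup\big((Y_W\cap T)\cup Z_W\big)
\]
shows that $M_W\in\mathcal G(k-1,h+1,K')$, so $b(M_W)\le\beta''$. Hence
\[
A\le(n+1)^{(K-1)D}\,\beta''\,\beta(\lfloor n^{2/3}\rfloor).
\]

\emph{Conclusion.} All values of the functions $\beta_{\cdot,\cdot,\cdot}$ are at least $1$. So the last bound also bounds $\max(A,B)$, and in Step~2 the maximum of the two bounds is at most their product. This gives
\[
b(G)\le(n+1)^{hD+J+D+(K-1)D}\,\beta'\,\beta''\,\beta(\lfloor n^{2/3}\rfloor),
\]
with a single factor $\beta(\lfloor n^{2/3}\rfloor)$. Since $n+1\le n^2$, we obtain \eqref{eq:rec} with $c=2(hD+J+KD)+C'+C''$. No constant or threshold depends on $\mathbb K$.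
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Deleting one vertex from each of $l$ parts of $O_{k+l}$ gives $H_{k,l}$, so an $H_{k,l}$-free graph is $O_{k+l}$-free and belongs to $\mathcal G(k+l,0,k+l)$, with $T=\emptyset$. By Theorem~\ref{thm:class}, $b_H(n,\mathbb K)\le\beta_{k+l,0,k+l}(n)\le n^C<n^{C+1}$ for $n\ge2$. Take $f=C+1$ and $N=2$.
\end{proof}

\section{An explicit exponent for the $4$-cycle}\label{sec:c4}

The exponent produced by the induction is large. For $C_4$-free graphs, Lemma~\ref{lem:nested} allows us to delete a whole clique in one step, at a cost governed by the independence number rather than by the size of the clique. We need the Mayer--Vietoris inequality: if $\Delta_1,\Delta_2$ are families of cliques closed under subsets, then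
\begin{equation}\label{eq:mv}
h(\widetilde C(\Delta_1\cup\Delta_2))\le h(\widetilde C(\Delta_1))+h(\widetilde C(\Delta_2))+h(\widetilde C(\Delta_1\cap\Delta_2)).
\end{equation}
It follows by applying (H1) twice to $\widetilde C(\Delta_1\cup\Delta_2)/\widetilde C(\Delta_1)\cong\widetilde C(\Delta_2)/\widetilde C(\Delta_1\cap\Delta_2)$. For a vertex set $W$ we write $\operatorname{Cl}(W)$ for the family of cliques contained in $W$, so that $\operatorname{Cl}(W)\cap\operatorname{Cl}(W')=\operatorname{Cl}(W\cap W')$.

\begin{lemma}[Deleting a clique]\label{lem:delclique}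
Let $G$ be $C_4$-free and let $Q\ne\emptyset$ be a clique. Put $Y_v=N(v)\setminus Q$ for $v\in Q$, and $Y=\bigcup_{v\in Q}Y_v$.
\begin{itemize}
\item[(a)] $b(G)\le b(G-Q)+b(Y)$.
\item[(b)] If $M\ge1$ satisfies $b(Y')\le M$ for all sets $Y'$ contained in $N(v)$ for some $v\in Q$, then $b(Y)\le2\alpha(G)M$.
\item[(c)] A $C_4$-free graph whose vertex set is a union of $q$ cliques has $b\le2^q$.
\end{itemize}
\end{lemma}

\begin{proof}
For nonempty $S\subseteq Q$, Lemma~\ref{lem:nested} says that a clique contained in $\bigcup_{v\in S}Y_v$ is contained in a single $Y_v$ with $v\in S$, that is,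
\begin{equation}\label{eq:union}
\operatorname{Cl}\Big(\bigcup_{v\in S}Y_v\Big)=\bigcup_{v\in S}\operatorname{Cl}(Y_v).
\end{equation}

(a) Apply \eqref{eq:mv} to $\Delta_1=\operatorname{Cl}(V(G)\setminus Q)$ and $\Delta_2=\operatorname{St}(Q)$. By Lemma~\ref{lem:star}, $\Delta_2$ spans an acyclic complex and contains every clique that meets $Q$, so $\Delta_1\cup\Delta_2$ is the family of all cliques of $G$. The intersection consists of the cliques outside $Q$ with a common neighbor $v\in Q$; it equals $\bigcup_{v\in Q}\operatorname{Cl}(Y_v)=\operatorname{Cl}(Y)$ by \eqref{eq:union}.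

(b) If $Y=\emptyset$, then $b(Y)=1\le2\alpha(G)M$, as $G$ has a vertex. Let $Y\ne\emptyset$ and let $S=\{v_1,\dots,v_r\}\subseteq Q$ be minimal with $Y=\bigcup_{v\in S}Y_v$; then $r\ge1$. By minimality, each $v\in S$ has a vertex $y_v\in Y_v$ that lies in no $Y_w$ with $w\in S\setminus\{v\}$. These vertices are distinct, and $y_v\not\sim w$ for $w\in S\setminus\{v\}$. If $y_v\sim y_w$ for some $v\ne w$, then $v,y_v,y_w,w$ would be an induced $4$-cycle. So the $y_v$ form an independent set, and $r\le\alpha(G)$. Put $A_t=Y_{v_1}\cup\dots\cup Y_{v_t}$. For $t\ge2$, \eqref{eq:union} applied to $\{v_1,\dots,v_t\}$ and to $\{v_1,\dots,v_{t-1}\}$ gives $\operatorname{Cl}(A_t)=\operatorname{Cl}(A_{t-1})\cup\operatorname{Cl}(Y_{v_t})$, and \eqref{eq:mv} gives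
\[
b(A_t)\le b(A_{t-1})+b(Y_{v_t})+b(A_{t-1}\cap Y_{v_t})\le b(A_{t-1})+2M .
\]
Since $b(A_1)\le M$, we get $b(Y)=b(A_r)\le(2r-1)M\le2\alpha(G)M$.

(c) Induction on $q$. For $q=0$ the graph is null and $b=1$. For $q\ge1$, if one of the cliques is empty, then $q-1$ cliques suffice. Otherwise let $Q$ be one of them. Both $V(G)\setminus Q$ and $Y$ are disjoint from $Q$, hence unions of $q-1$ cliques, and (a) gives $b(G)\le2^{q-1}+2^{q-1}$.
\end{proof}

Part (c) should be compared with Remark~\ref{rem:prisms}: it fails without $C_4$-freeness.

As the potential we take the number $\bar e(G)$ of nonadjacent pairs of vertices, the quantity $\Phi$ of Lemma~\ref{lem:independent} for $k=2$. Instead of one threshold $s$ we use all dyadic thresholds. The vertices whose links retain about a $2^{-i}$ fraction of the nonadjacent pairs have independence number below $2^{i+1}$, so they are covered by about $2^{2i}$ cliques, and deleting each clique costs about $2^i$ terms. A total of about $2^{3i}$ terms with potential reduced by the factor $2^{-i}$ leads to a bound of order $\bar e^{\,3+\eta}$.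

\begin{proof}[Proof of Theorem~\ref{thm:c4}]
Let $\eta>0$. Choose an integer $i_0\ge1$ with $\sum_{i\ge i_0}2^{3-\eta i}\le\frac12$, and put $c_0=2^{q_0}$ with $q_0=2^{2i_0-1}$. Fix $n\ge1$ and put $a=c_0+n$. We claim that every $C_4$-free graph $G$ on at most $n$ vertices satisfies
\begin{equation}\label{eq:c4claim}
b(G)\le2a\,\psi^{3+\eta}\qquad\text{for every real }\psi\ge\max(1,\bar e(G)).
\end{equation}
We use induction on $\varphi=\bar e(G)$. If $\varphi=0$, then $G$ is a clique, possibly empty, and $b(G)\le1\le2a$. Let $\varphi\ge1$; it suffices to treat $\psi=\varphi$.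

\emph{Sorting the vertices.} Let $V_\infty$ be the set of vertices $y$ with $\bar e(G[N(y)])=0$, and for integers $i\ge0$ let $V_i$ be the set of $y$ with
\[
\varphi/2^{i+1}<\bar e(G[N(y)])\le\varphi/2^i .
\]
These sets partition $V(G)$, and $V_i\ne\emptyset$ implies $\varphi/2^i\ge1$. Put $V_{\le i}=V_0\cup\dots\cup V_i$. If $y_1,\dots,y_r\in V_{\le i}$ are pairwise nonadjacent, $r\geq1$, then a nonadjacent pair lies in $N(y_t)$ for at most one $t$, since $G$ is $C_4$-free. Hence $r\varphi/2^{i+1}<\varphi$, and
\[
\alpha(G[V_{\le i}])\le2^{i+1}-1 .
\]
By Lemma~\ref{lem:cover} with $k=2$, every subset of $V_{\le i}$ is a union of at most $(2^{i+1}-1)2^i\le2^{2i+1}$ cliques. Removing overlaps, we partition each $V_i$ into at most $2^{2i+1}$ nonempty cliques.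

\emph{Deleting.} First delete the vertices of $V_\infty$ one at a time. The link of such a vertex $y$ in the current graph is contained in the clique $N(y)$, so it has $b\le1$, and by Lemma~\ref{lem:basic}(c) these deletions cost at most $n$ in total. Then, for $i$ running from the largest index with $V_i\ne\emptyset$ down to $i_0$, delete the cliques that partition $V_i$ one at a time. When such a clique $Q\subseteq V_i$ is deleted, the current graph $G'$ is contained in $V_{\le i}$, so $\alpha(G')<2^{i+1}$. Every set $Y'\subseteq V(G')$ contained in $N(v)$ for some $v\in Q$ has $\bar e(G[Y'])\le\varphi/2^i<\varphi$, because $i\ge1$. Since $\varphi/2^i\ge1$, the induction hypothesis \eqref{eq:c4claim} with $\psi=\varphi/2^i$ gives $b(Y')\le M_i:=2a(\varphi/2^i)^{3+\eta}$, and $M_i\ge1$. By Lemma~\ref{lem:delclique}(a),(b) the deletion of $Q$ costs at most $2^{i+2}M_i$. The graph that remains lies in $V_{\le i_0-1}$, so it is a union of at most $2^{2i_0-1}=q_0$ cliques, and its total Betti number is at most $c_0$ by Lemma~\ref{lem:delclique}(c). Adding up,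
\[
b(G)\le c_0+n+\sum_{i\ge i_0}2^{2i+1}\,2^{i+2}\cdot2a\,\varphi^{3+\eta}\,2^{-(3+\eta)i}
=a+2a\,\varphi^{3+\eta}\sum_{i\ge i_0}2^{3-\eta i}\le a+a\varphi^{3+\eta}\le2a\varphi^{3+\eta}.
\]
This proves \eqref{eq:c4claim}.

A graph on at most $n$ vertices has $\bar e\le n^2/2$, so $\psi=n^2$ is admissible and $b_{C_4}(n)\le2(c_0+n)\,n^{6+2\eta}=O_\eta(n^{7+2\eta})$, as $c_0$ depends only on $\eta$. Replacing $\eta$ by $\eta/2$ gives the theorem.
\end{proof}

\begin{thebibliography}{1}

\bibitem{ANT}
Karim Adiprasito, Eran Nevo and Martin Tancer,
\emph{On Betti numbers of flag complexes with forbidden induced subgraphs},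
arXiv:1602.01761 (2016).

\end{thebibliography}
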